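\title{Strength versus Birch rank over imperfect and over infinite perfect fields}

\begin{abstract}
The strength of a form of degree $d$ over a field $K$ is the least number of products of forms of lower degree needed to write it; its Birch rank is the codimension of the common zero set of its partial derivatives. Chen and Ye conjectured that the two quantities agree up to a factor depending only on $d$ whenever the characteristic of $K$ is $0$ or exceeds $d$. We show that the conjecture is false for every $d\ge 3$ over fields such as $\mathbb{F}_p(t_1,t_2,\dots)$, $p>d$: the multiplication of a large purely inseparable extension has full rank over $K$ and collapses over $\overline{K}$. We also show that the conjecture holds, with explicit constants, over every infinite perfect field. The proof finds many rational points on the kernel variety of a multilinear form, by means of a vanishing estimate for resultants and a Galois descent lemma for linear subspaces.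
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field with algebraic closure $\overline{K}$, let $d\ge 2$, and let $K[x_1,\dots,x_n]_d$ be the space of forms (homogeneous polynomials, including $0$) of degree $d$. We compare two measures of the complexity of a form $P\in K[x_1,\dots,x_n]_d$.

The \emph{strength} $\operatorname{str}_K(P)$ is the least $r\ge 0$ such that
\[
P=\sum_{i=1}^r Q_iR_i ,
\]
where $Q_i,R_i\in K[x_1,\dots,x_n]$ are forms of positive degree with $\deg Q_i+\deg R_i=d$. A nonzero form has strength $1$ exactly when it is reducible over $K$, and grouping monomials by a variable that divides them gives $\operatorname{str}_K(P)\le n$.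

The \emph{Birch rank} $\operatorname{Brk}(P)$ is the codimension in $\overline{K}^n$ of the \emph{Birch singular locus}
\[
\operatorname{Sing}(P)=\{x\in\overline{K}^n:\ \partial P/\partial x_1(x)=\dots=\partial P/\partial x_n(x)=0\}.
\]
Strength is defined by an identity with coefficients in $K$. The Birch rank is geometric: it sees only $\overline{K}$.

Small strength forces a large singular locus. If $P=\sum_{i\le r}Q_iR_i$ over $\overline{K}$, the product rule shows that $\operatorname{Sing}(P)$ contains the common zero set of the $2r$ forms $Q_i,R_i$. That set contains the origin and is cut out by $2r$ equations, so its codimension is at most $2r$. Hence, over every field,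
\begin{equation}\label{eq:lower}
\operatorname{Brk}(P)\le 2\operatorname{str}_{\overline{K}}(P)\le 2\operatorname{str}_K(P).
\end{equation}
The question is whether a large singular locus can arise in any other way. For $d=2$ and $\operatorname{char}K\ne2$ it cannot: diagonalize $P=a_1y_1^2+\dots+a_\rho y_\rho^2$ over $K$ with all $a_i\neq0$; then $\operatorname{Sing}(P)=\{y_1=\dots=y_\rho=0\}$, so $\operatorname{Brk}(P)=\rho$ and $\operatorname{str}_K(P)\le\rho\le2\operatorname{str}_K(P)$. Some condition on the characteristic is needed in general, since $P=x_1^p$ in characteristic $p$ has strength $1$ and Birch rank $0$.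

For nonnegative functions $A,B$ write $A\asymp_d B$ if there is a constant $C_d\ge1$, depending only on $d$, with $A\le C_dB$ and $B\le C_dA$ for all inputs. The following conjecture is posed in \cite{CY}.

\begin{quote}
\textbf{Conjecture.} Let $K$ be a field and $d\ge2$, and suppose that $\operatorname{char}K=0$ or $\operatorname{char}K>d$. Then $\operatorname{str}_K(P)\asymp_d\operatorname{Brk}(P)$ for all $n$ and all $P\in K[x_1,\dots,x_n]_d$.
\end{quote}

The case $d=2$ has just been proved. Over $\overline{K}$ a short local argument gives $\operatorname{str}_{\overline{K}}(P)\le(d-1)\operatorname{Brk}(P)$ (Section~\ref{sec:local}). Together with \eqref{eq:lower} this turns the Conjecture into a question of arithmetic: can strength drop by more than a bounded factor when one passes from $K$ to $\overline{K}$? It can drop: $x^2+y^2$ has strength $2$ over $\mathbb{R}$ and $1$ over $\mathbb{C}$. For quadratic forms the factor $2$ is the worst case, and one would guess that a bounded factor suffices in every degree. The answer depends on whether $K$ is perfect.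

\begin{theorem}\label{thm:counter}
Let $d\ge3$, let $p>d$ be a prime, let $m\ge1$, and let $K$ be a field of characteristic $p$ containing elements $t_1,\dots,t_m$ with $[K(t_1^{1/p},\dots,t_m^{1/p}):K]=p^m=:N$. There is a form $F$ of degree $d$ over $K$ with
\[
\operatorname{str}_K(F)\ge 2^{1-d}N,\qquad \operatorname{Brk}(F)\le2\operatorname{str}_{\overline{K}}(F)\le 6Ne^{-m/18}.
\]
Consequently
\[
\operatorname{str}_K(F)\ge\frac{e^{m/18}}{3\cdot2^d}\operatorname{Brk}(F)\qquad\text{and}\qquad \operatorname{str}_K(F)\ge2^{1-d}\bigl(\operatorname{Brk}(F)/6\bigr)^{1/(1-\kappa)},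
\]
where $\kappa=1/(18\ln p)<1$.
\end{theorem}

\begin{corollary}\label{cor:counter}
Let $d\ge3$ and let $p>d$ be a prime.
\begin{enumerate}
\item[(a)] Let $K$ have characteristic $p$ and $[K:K^p]=\infty$, for instance $K=\mathbb{F}_p(t_1,t_2,\dots)$. There is no constant $C$, even depending on $d$ and $K$, with $\operatorname{str}_K(P)\le C\operatorname{Brk}(P)$ for all forms $P$ of degree $d$ over $K$. Quasi-linear bounds $\operatorname{str}_K(P)\le C\,b\,(\ln(2+b))^a$, $b=\operatorname{Brk}(P)$, with constants $C,a\ge0$, fail as well.
\item[(b)] If $K=\mathbb{F}_p(t_1,\dots,t_m)$ and $\operatorname{str}_K(P)\le C\operatorname{Brk}(P)$ for all forms $P$ of degree $d$ over $K$, then $C\ge e^{m/18}/(3\cdot2^d)$.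
\end{enumerate}
In particular the Conjecture is false for every $d\ge3$.
\end{corollary}

Over infinite fields, imperfection is the only obstruction. Define
\[
c_2=1,\qquad c_k=2^k(k-1)\bigl(1+(k-2)c_{k-1}\bigr)\quad(k\ge3).
\]

\begin{theorem}\label{thm:perfect}
Let $d\ge2$ and let $K$ be an infinite perfect field with $\operatorname{char}K=0$ or $\operatorname{char}K>d$. For all $P\in K[x_1,\dots,x_n]_d$,
\[
\tfrac12\operatorname{Brk}(P)\le\operatorname{str}_K(P)\le2^{d-1}(d-1)^2c_d\operatorname{Brk}(P).
\]
If $K=\overline{K}$, then $\operatorname{str}_K(P)\le(d-1)\operatorname{Brk}(P)$.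
\end{theorem}

Every field of characteristic $0$ is infinite and perfect, so the Conjecture holds in characteristic $0$. Let $K^{\mathrm{perf}}$ denote the perfect closure of $K$, that is, $K$ itself in characteristic $0$ and $\bigcup_lK^{1/p^l}$ in characteristic $p$.

\begin{corollary}\label{cor:ext}
Let $d\ge2$, let $\operatorname{char}K=0$ or $\operatorname{char}K>d$, and let $P$ range over the forms of degree $d$ over $K$. If $K$ is infinite, then $\operatorname{str}_{K^{\mathrm{perf}}}(P)\asymp_d\operatorname{Brk}(P)$. If $K$ is finite and $\tau$ is an indeterminate, then $\operatorname{str}_{K(\tau)}(P)\asymp_d\operatorname{Brk}(P)$.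
\end{corollary}

Two questions are not settled here: whether $\operatorname{str}_K\asymp_d\operatorname{Brk}$ for finite $K$, and whether, for imperfect $K$ with $[K:K^p]<\infty$, a linear bound holds with a constant depending on $[K:K^p]$.

Both theorems are proved for multilinear forms first; Section~\ref{sec:prelim} collects the dictionary. Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter}. For Theorem~\ref{thm:perfect}, Section~\ref{sec:local} bounds the strength over $K$ once a large variety with a nonsingular $K$-point is available, and Sections~\ref{sec:trilinear}--\ref{sec:points} produce such a variety. Section~\ref{sec:end} assembles the proof.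

\section{Multilinear forms and geometric conventions}\label{sec:prelim}

\subsection*{Conventions}
For a finite-dimensional $K$-space $V$ we write $\overline{V}=V\otimes_K\overline{K}$, regard it as an affine space with the Zariski topology, and call the elements of $V\subset\overline{V}$ its \emph{$K$-points}. The dimension of a closed set is the largest dimension of an irreducible component, and $\dim\emptyset=-\infty$. We use the following textbook facts.
\begin{enumerate}
\item[(G1)] The common zero set in $\overline{V}$ of $r$ forms of positive degree has codimension at most $r$.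
\item[(G2)] If $K$ is infinite, $V$ is dense in $\overline{V}$; so every nonempty open subset of $\overline{V}$ contains a $K$-point.
\item[(G3)] If $\pi:X\to Y$ is a morphism with dense image between irreducible quasi-projective varieties over $\overline{K}$, then $\dim X\ge\dim Y$, and the fibers of $\pi$ over a nonempty open subset of $Y$ have dimension $\dim X-\dim Y$.
\item[(G4)] The projection $\overline{V}\times\mathbb{P}^{R-1}\to\overline{V}$ maps closed sets to closed sets.
\item[(G5)] Let $\mathcal{X}\subset\overline{V}$ be closed and irreducible of codimension $c$, with ideal $I(\mathcal{X})$. A point $\xi\in\mathcal{X}$ is \emph{nonsingular} if the differentials $dh(\xi)$, $h\in I(\mathcal{X})$, span a space of dimension $c$. The nonsingular points form a dense open subset of $\mathcal{X}$. If $\xi$ is nonsingular and $h_1,\dots,h_c\in I(\mathcal{X})$ have independent differentials at $\xi$, then they generate $I(\mathcal{X})$ locally at $\xi$: for each $f\in I(\mathcal{X})$ there is a polynomial $w$ with $w(\xi)\ne0$ and $wf\in(h_1,\dots,h_c)$.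
\end{enumerate}
General choices over $K$ will be made with the following consequence.

\begin{lemma}\label{lem:avoid}
Let $K$ be infinite, $H$ a finite-dimensional $K$-space, $R\ge1$, and $\Gamma\subset\overline{H}\times\mathbb{P}^{R-1}$ closed. Suppose that for every $[y]\in\mathbb{P}^{R-1}$ the set $\{h:(h,[y])\in\Gamma\}$ has codimension at least $R$ in $\overline{H}$. Then there is a $K$-point $h\in H$ with $(h,[y])\notin\Gamma$ for all $[y]$.
\end{lemma}

\begin{proof}
Apply (G3) to the map from a component of $\Gamma$ to the closure of its image in $\mathbb{P}^{R-1}$: the component has dimension at most $(\dim H-R)+(R-1)<\dim H$. The image of $\Gamma$ in $\overline{H}$ is closed by (G4), and it has dimension less than $\dim H$ by (G3). By (G2) some point of $H$ lies outside it.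
\end{proof}

\subsection*{Partition rank and geometric rank}
Let $k\ge2$, $[k]=\{1,\dots,k\}$, and let $T:V_1\times\dots\times V_k\to K$ be a $k$-linear form. It is a form of degree $k$ on $V_1\oplus\dots\oplus V_k$, so $\operatorname{str}_K(T)$ is defined. Strength and Birch rank have multilinear counterparts. The \emph{partition rank} $\operatorname{PR}_K(T)$ is the least $r$ with
\[
T=\sum_{j=1}^rf_j(x_{I_j})\,h_j(x_{I_j^c}),\qquad\emptyset\ne I_j\subsetneq[k],
\]
where $x_I=(x_i)_{i\in I}$ and $f_j,h_j$ are multilinear over $K$. The \emph{geometric rank} $\operatorname{GR}(T)$ is the codimension in $\overline{V}_1\times\dots\times\overline{V}_{k-1}$ of the \emph{kernel variety}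
\[
Z(T)=\{(x_1,\dots,x_{k-1})\in\overline{V}_1\times\dots\times\overline{V}_{k-1}:\ T(x_1,\dots,x_{k-1},\cdot)=0\}.
\]
For $k=2$ both are the rank of the matrix of $T$.

Give the coordinates of $V_i$ the degree $\mathbf{e}_i\in\mathbb{Z}^k$. For a polynomial $Q$ on $\bigoplus V_i$ and $I\subset[k]$, let $Q^{[I]}$ be the component of multidegree $\sum_{i\in I}\mathbf{e}_i$; it is a multilinear form in $x_I$. We call $Q^{[[k]]}$ the \emph{multilinear part} of $Q$.

\begin{lemma}\label{lem:basic}
Let $K$ be any field.
\begin{enumerate}
\item[(a)] If $\Psi$ is a form of degree $k$ on $V_1\oplus\dots\oplus V_k$ with multilinear part $T$, then $\operatorname{PR}_K(T)\le2^{k-1}\operatorname{str}_K(\Psi)$. In particular $\operatorname{PR}_K(T)\le2^{k-1}\operatorname{str}_K(T)$ for every $k$-linear form $T$.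
\item[(b)] $\operatorname{GR}(T)\le\operatorname{PR}_{\overline{K}}(T)$ for every $k$-linear form $T$.
\item[(c)] If $T$ is trilinear, $\operatorname{PR}_K(T)$ is the minimum of $\sum_{i=1}^3\operatorname{codim}W_i$ over all triples of $K$-subspaces $W_i\subset V_i$ such that $T$ vanishes on $W_1\times W_2\times W_3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The multilinear part of a product $QR$ with $\deg Q=a$, $\deg R=k-a$, $1\le a\le k-1$, is $\sum_{|I|=a}Q^{[I]}R^{[I^c]}$. This has $\binom ka=\binom{k-1}{a-1}+\binom{k-1}{a}\le2^{k-1}$ terms.

(b) In each of the $r$ terms of a decomposition over $\overline{K}$, one factor does not involve $x_k$. The common zero set of these $r$ factors lies in $Z(T)$ and has codimension at most $r$ by (G1).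

(c) In each term of a decomposition of a trilinear form, one factor is a linear form on a single $V_i$. If $c_i$ of these linear forms live on $V_i$, their common kernel $W_i$ has codimension at most $c_i$, and $T$ vanishes on $W_1\times W_2\times W_3$. Conversely, let $T$ vanish on $W_1\times W_2\times W_3$ with $\operatorname{codim}W_i=c_i$, and let $\pi_i:V_i\to W_i$ be projections. Then
\[
T(x,y,z)=T(x-\pi_1x,y,z)+T(\pi_1x,y-\pi_2y,z)+T(\pi_1x,\pi_2y,z-\pi_3z),
\]
because $T(\pi_1x,\pi_2y,\pi_3z)=0$. Writing $x-\pi_1x=\sum_{a\le c_1}\ell_a(x)v_a$ with linear forms $\ell_a$ and vectors $v_a$ turns the first summand into $\sum_a\ell_a(x)T(v_a,y,z)$. The other two summands give $c_2$ and $c_3$ terms by the same expansion of $y-\pi_2y$ and $z-\pi_3z$.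
\end{proof}

\section{Purely inseparable extensions}\label{sec:counter}

By Lemma~\ref{lem:basic}(c), a trilinear form whose rank drops from $K$ to $\overline{K}$ must vanish on a product of large subspaces over $\overline{K}$ and on no such product over $K$. The multiplication of a field extension $L/K$ is a natural candidate: $L$ has no zero divisors, while $L\otimes_K\overline{K}$ has many.

\subsection*{The trilinear form}
Let $L/K$ be an extension of finite degree $N$ and let $\varphi:L\to K$ be a nonzero $K$-linear map. The pairing $(a,b)\mapsto\varphi(ab)$ is nondegenerate, since $aL=L\not\subset\ker\varphi$ for $a\ne0$. Put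
\[
T(x,y,z)=\varphi(xyz)\qquad(x,y,z\in L),
\]
a trilinear form over $K$ in $3N$ variables.

\begin{lemma}\label{lem:PRK}
$\operatorname{PR}_K(T)\ge N$.
\end{lemma}

\begin{proof}
Let $T$ vanish on $W_1\times W_2\times W_3$, with $K$-subspaces $W_i\subset L$ of codimension $c_i$. If $W_1=0$, then $c_1=N$. Otherwise pick $0\ne w\in W_1$. Multiplication by $w$ is injective because $L$ is a field, so $\dim wW_2=\dim W_2$; and $W_3$ is orthogonal to $wW_2$ for the nondegenerate pairing. Hence $\dim W_2+\dim W_3\le N$, that is, $c_2+c_3\ge N$. In both cases $c_1+c_2+c_3\ge N$, and Lemma~\ref{lem:basic}(c) applies.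
\end{proof}

Idempotents alone do not lower the rank. If $L/K$ is separable, then $L\otimes\overline{K}\cong\overline{K}^N$ and $T$ becomes $\sum_{i\le N}a_ix_iy_iz_i$, with all $a_i\ne0$ by nondegeneracy. Then $Z(T)=\{x_iy_i=0\ \forall i\}$ has codimension $N$, and $\operatorname{PR}_{\overline{K}}(T)\ge N$ by Lemma~\ref{lem:basic}(b). Nilpotents behave differently.

From now on $K,p,m,t_i,N$ are as in Theorem~\ref{thm:counter}, and $L=K(\alpha_1,\dots,\alpha_m)$ with $\alpha_i^p=t_i$. The field $K$ is imperfect, hence infinite. The surjection $K[X_1,\dots,X_m]/(X_i^p-t_i)\to L$ is an isomorphism, both sides having dimension $p^m$. So the monomials $\alpha^\beta$, $\beta\in\mathcal{E}:=\{0,\dots,p-1\}^m$, form a basis of $L$, and, since $X_i^p-t_i=(X_i-t_i^{1/p})^p$ over $\overline{K}$,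
\[
A:=L\otimes_K\overline{K}=\overline{K}[\epsilon_1,\dots,\epsilon_m]/(\epsilon_1^p,\dots,\epsilon_m^p),\qquad\epsilon_i=X_i-t_i^{1/p}.
\]
This is a local ring with maximal ideal $\mathfrak{m}=(\epsilon_1,\dots,\epsilon_m)$. The power $\mathfrak{m}^j$ is spanned by the $\epsilon^\beta$, $\beta\in\mathcal{E}$, with $|\beta|:=\sum\beta_i\ge j$, so $\mathfrak{m}^j=0$ as soon as $j>m(p-1)$.

\begin{example}\label{ex:25}
Let $p=5$, $m=2$, so $N=25$. The top degree in $A=\overline{K}[\epsilon_1,\epsilon_2]/(\epsilon_1^5,\epsilon_2^5)$ is $8$, so $\mathfrak{m}^9=0$ and $T$ vanishes on $\mathfrak{m}^3\times\mathfrak{m}^3\times\mathfrak{m}^3$. The codimension of $\mathfrak{m}^3$ is the number $1+2+3=6$ of monomials of degree at most $2$. Thus $\operatorname{PR}_{\overline{K}}(T)\le18$, whereas $\operatorname{PR}_K(T)\ge25$.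
\end{example}

The gain in the example comes from the distribution of degrees: most monomials $\epsilon^\beta$ have degree near half the top degree, and few have degree below a third of it. As $m$ grows this concentration becomes exponential. We measure it with Hoeffding's inequality: if $Y_1,\dots,Y_m$ are independent random variables with values in $[0,w]$, $S=\sum Y_i$ and $\theta>0$, then $\Pr(S\le\mathbb{E}S-\theta)\le\exp\bigl(-2\theta^2/(mw^2)\bigr)$.

\begin{lemma}\label{lem:PRbar}
Let $s=\#\{\beta\in\mathcal{E}:|\beta|\le m(p-1)/3\}$. Then $\operatorname{PR}_{\overline{K}}(T)\le3s$ and $s\le Ne^{-m/18}$.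
\end{lemma}

\begin{proof}
Over $\overline{K}$ the form is $T(x,y,z)=\overline{\varphi}(xyz)$ on $A^3$, where $\overline{\varphi}=\varphi\otimes\overline{K}$. Let $j=\lfloor m(p-1)/3\rfloor+1$. Then $\mathfrak{m}^j$ has codimension $s$, and $\mathfrak{m}^{3j}=0$ because $3j>m(p-1)$. So $T$ vanishes on $\mathfrak{m}^j\times\mathfrak{m}^j\times\mathfrak{m}^j$, and Lemma~\ref{lem:basic}(c) gives the first bound. For the second, let $\beta$ be uniform on $\mathcal{E}$. Its coordinates are independent with values in $[0,p-1]$, the mean of $|\beta|$ is $m(p-1)/2$, and $s/N$ is the probability that $|\beta|$ lies at least $\theta=m(p-1)/6$ below the mean. Hence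
\[
s/N\le\exp\Bigl(-\frac{2\,(m(p-1)/6)^2}{m(p-1)^2}\Bigr)=e^{-m/18}.\qedhere
\]
\end{proof}

\subsection*{Raising the degree}
For $d=3$ the form $T$ already has the required properties. For $d>3$, multiplying $T$ by new variables would produce a reducible form, of strength $1$. Instead we substitute for each coordinate of $x$ a form of degree $d-2$ in new variables. Substitution preserves the short decomposition over $\overline{K}$. The substituted forms are chosen with so many independent monomials that, given any short decomposition over $K$, one can specialize the new variables so as to recover $T$ and simultaneously kill every term that is not a term of a decomposition of $T$.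

Let $B=dN$. Take $d-2$ groups of variables $u_j=(u_j^{(\beta,l)})_{\beta\in\mathcal{E},\,1\le l\le B}$, $1\le j\le d-2$, and put
\[
g_\beta(u)=\sum_{l=1}^B\prod_{j=1}^{d-2}u_j^{(\beta,l)},\qquad F(u,y,z)=T\Bigl(\sum_{\beta\in\mathcal{E}}g_\beta(u)\alpha^\beta,\ y,\ z\Bigr),
\]
with $y,z\in L\cong K^N$. The form $F$ has degree $d$ and is multilinear in the $d$ groups $u_1,\dots,u_{d-2},y,z$.

\begin{lemma}\label{lem:F}
$\operatorname{str}_{\overline{K}}(F)\le3s$ and $\operatorname{PR}_K(F)\ge N$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:PRbar}, $T$ is a sum over $\overline{K}$ of at most $3s$ terms $\ell(x)b(y,z)$, $\ell(y)b(x,z)$, $\ell(z)b(x,y)$ with $\ell$ linear and $b$ bilinear. Under $x_\beta=g_\beta(u)$ the first shape becomes a product of forms of degrees $d-2$ and $2$, the other two become products of forms of degrees $1$ and $d-1$. This proves the first bound.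

Suppose that $F$ has a partition rank decomposition over $K$ with $r<N$ terms. We shall fix $u_2,\dots,u_{d-2}$ at $K$-points and make $u_1$ a linear function of $x$. A factor that involves only the groups $u_2,\dots,u_{d-2}$ then becomes a constant, and its term could become as complicated as $T$ itself. Call a term \emph{bad} if it has such a factor. Only one factor of a term can be of this kind, since some factor involves $y$; denote it by $f_i(u_{I_i})$, $\emptyset\ne I_i\subset\{2,\dots,d-2\}$. We make these constants zero.

Choose $u_2,u_3,\dots,u_{d-2}$ over $K$ in this order. Given $u_2,\dots,u_{j-1}$, the conditions $f_i(u_{I_i})=0$ for the bad terms $i$ with $\max I_i=j$ are at most $r$ linear conditions on $u_j$; they define a $K$-subspace $H_j$ of codimension at most $r$. The linear forms vanishing on $H_j$ form a space of dimension at most $r$, and coordinate functions are linearly independent, so at most $r$ coordinates vanish identically on $H_j$. The product of the other coordinates is a nonzero polynomial on $H_j$; as $K$ is infinite, we can choose $u_j\in H_j$ with at most $r$ zero coordinates.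 Altogether $u_2,\dots,u_{d-2}$ have at most $(d-3)r<B$ zero coordinates. So for every $\beta$ there is an index $l(\beta)$ with $u_j^{(\beta,l(\beta))}\ne0$ for $2\le j\le d-2$.

Now let $x=\sum_\beta x_\beta\alpha^\beta$ be variable and put
\[
u_1^{(\beta,l)}=x_\beta\Big/\prod_{j=2}^{d-2}u_j^{(\beta,l)}\quad\text{if }l=l(\beta),\qquad u_1^{(\beta,l)}=0\quad\text{otherwise}.
\]
Then $g_\beta(u)=x_\beta$, and $F$ becomes $T(x,y,z)$. Bad terms become $0$. In every other term each factor involves at least one of the groups $u_1,y,z$, so the term becomes a product of multilinear forms over $K$ in complementary nonempty subsets of $\{x,y,z\}$. Thus $\operatorname{PR}_K(T)\le r<N$, contradicting Lemma~\ref{lem:PRK}.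
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Lemmas~\ref{lem:basic}(a) and \ref{lem:F} give $\operatorname{str}_K(F)\ge2^{1-d}\operatorname{PR}_K(F)\ge2^{1-d}N$. By \eqref{eq:lower} and Lemmas~\ref{lem:F} and \ref{lem:PRbar}, $\operatorname{Brk}(F)\le2\operatorname{str}_{\overline{K}}(F)\le6s\le6Ne^{-m/18}$. Hence $N\ge e^{m/18}\operatorname{Brk}(F)/6$, which is the first consequence. Since $N^{-\kappa}=e^{-\kappa m\ln p}=e^{-m/18}$, we have $\operatorname{Brk}(F)\le6N^{1-\kappa}$, so $N\ge(\operatorname{Brk}(F)/6)^{1/(1-\kappa)}$, which is the second.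
\end{proof}

The hypothesis $p>d$ was not used in the construction; it places the example within the scope of the Conjecture.

\begin{proof}[Proof of Corollary~\ref{cor:counter}]
Suppose $t_1,\dots,t_m\in K$ satisfy $t_{i+1}\notin K^p(t_1,\dots,t_i)$ for $0\le i<m$. Each $t_{i+1}$ has its $p$-th power in $K^p$, so it has degree $p$ over the previous field, and $[K^p(t_1,\dots,t_m):K^p]=p^m$. The field isomorphism $a\mapsto a^{1/p}$ carries this extension to $K(t_1^{1/p},\dots,t_m^{1/p})/K$, so Theorem~\ref{thm:counter} applies. If $[K:K^p]=\infty$, such elements exist for every $m$, because $K^p(t_1,\dots,t_i)\neq K$. In a rational function field over $\mathbb{F}_p$ the variables have this property, because $\partial/\partial t_{i+1}$ kills $K^p(t_1,\dots,t_i)$ but not $t_{i+1}$; in particular $\mathbb{F}_p(t_1,t_2,\dots)$ has infinite degree over its subfield of $p$-th powers.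

A bound $\operatorname{str}_K\le C\operatorname{Brk}$ applied to $F$ gives $2^{1-d}N\le6CNe^{-m/18}$, that is, $C\ge e^{m/18}/(3\cdot2^d)$. This is (b), and letting $m\to\infty$ gives the first claim of (a). The function $b\mapsto C\,b\,(\ln(2+b))^a$ is nondecreasing, so a quasi-linear bound would give $2^{1-d}N\le6CN^{1-\kappa}(\ln(2+6N))^a$ for all $N=p^m$, which is false for large $m$.
\end{proof}

\section{Strength from a nonsingular rational point}\label{sec:local}

We turn to upper bounds for strength. Both $\operatorname{Sing}(P)$ and $Z(T)$ are zero sets of a homogeneous polynomial map $\mathbf{F}$, namely $\nabla P$ and $T(x_1,\dots,x_{k-1},\cdot)$. If $\mathbf{F}$ vanished on a linear subspace of codimension $c$, we would be done with $c$ products. In general $\mathbf{F}$ vanishes on a curved variety $\mathcal{X}$. We replace $\mathcal{X}$ by its tangent space $H$ at a nonsingular point $\xi$ and pay for the curvature.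

The case $\deg\mathbf{F}=2$ shows the mechanism. Near $\xi$, parametrize $\mathcal{X}$ as a graph $\xi+t+\sum_{j\le c}\psi_j(t)q_j$ over $t\in H$, where the $\psi_j$ are power series starting in degree $2$. Write $\mathbf{F}(\xi+y)=\mathbf{F}_1(y)+\mathbf{F}(y)$ with $\mathbf{F}_1$ linear. The part of degree $2$ in $t$ of $\mathbf{F}(\xi+t+\sum\psi_jq_j)=0$ is
\[
\mathbf{F}(t)+\sum_{j\le c}\psi_j^{(2)}(t)\,\mathbf{F}_1(q_j)=0 .
\]
So on $H$ all coordinates of $\mathbf{F}$ are combinations of only $c$ quadratic forms.

\begin{lemma}\label{lem:local}
Let $K$ be a field, $V,V'$ finite-dimensional $K$-spaces, and $\mathbf{F}:V\to V'$ a homogeneous polynomial map of degree $e\ge1$ over $K$. Let $\mathcal{X}\subset\overline{V}$ be closed and irreducible of codimension $c$, with $\mathbf{F}|_{\mathcal{X}}=0$. Suppose that $I(\mathcal{X})$ is generated by polynomials over $K$ and that $\mathcal{X}$ has a nonsingular point $\xi$ that is a $K$-point. Then there is a $K$-subspace $H\subset V$ of codimension $c$ such that $\mathbf{F}|_H$ is a sum of $c(e-1)$ terms $\psi(t)\mathbf{G}(t)$, where $\psi$ is a form on $H$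 of some degree $b\in[2,e]$ and $\mathbf{G}:H\to V'$ is homogeneous of degree $e-b$, all over $K$.
\end{lemma}

\begin{proof}
If $h=\sum a_ih_i$ with $h_i\in I(\mathcal{X})$, then $dh(\xi)=\sum a_i(\xi)dh_i(\xi)$. So the differentials at $\xi$ of a set of generators of $I(\mathcal{X})$ span a space of dimension $c$, and we can pick $h_1,\dots,h_c\in I(\mathcal{X})$ over $K$ with independent differentials. As $\xi$ is a $K$-point, the $dh_i(\xi)$ are linear forms over $K$. Let $H\subset V$ be their common kernel and choose $q_1,\dots,q_c\in V$ with $dh_i(\xi)(q_j)=\delta_{ij}$. For $t\in H$ and scalars $w=(w_1,\dots,w_c)$,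
\[
h_i\Bigl(\xi+t+\sum_jw_jq_j\Bigr)=w_i+\theta_i(t,w),
\]
where $\theta_i$ is a polynomial over $K$ all of whose terms have degree at least $2$. Solve $w=-\theta(t,w)$ in the power series ring $K[[t]]$ by the iteration $\psi^{[0]}=0$, $\psi^{[\nu+1]}=-\theta(t,\psi^{[\nu]})$. If two tuples without constant term agree below degree $\mu$, their images under $\theta(t,\cdot)$ agree below degree $\mu+1$; so the iteration converges to $\psi=(\psi_1,\dots,\psi_c)$, with each $\psi_j$ of order at least $2$. Put $\gamma(t)=\xi+t+\sum_j\psi_j(t)q_j$. Then $h_i(\gamma(t))=0$ for all $i$.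

Each coordinate $f$ of $\mathbf{F}$ lies in $I(\mathcal{X})$, so by (G5) $wf\in(h_1,\dots,h_c)$ for some polynomial $w$ with $w(\xi)\ne0$. The series $w(\gamma(t))$ has constant term $w(\xi)$, hence is a unit of $\overline{K}[[t]]$, and therefore $\mathbf{F}(\gamma(t))=0$.

Write $\mathbf{F}(\xi+y)=\sum_{a\le e}\mathbf{F}_a(y)$ with $\mathbf{F}_a$ homogeneous of degree $a$; the top part is $\mathbf{F}_e=\mathbf{F}$. Collecting the terms that involve $w$, write $\mathbf{F}(\xi+t+\sum_jw_jq_j)=\sum_a\mathbf{F}_a(t)+\sum_jw_j\mathbf{H}_j(t,w)$ with polynomial maps $\mathbf{H}_j$ over $K$. Put $w=\psi(t)$ and take the part of degree $e$ in $t$, denoting homogeneous parts by a superscript: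
\[
0=\mathbf{F}(t)+\sum_{j=1}^c\sum_{b=2}^e\psi_j^{(b)}(t)\,\bigl[\mathbf{H}_j(t,\psi(t))\bigr]^{(e-b)}.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:local}
Let $\mathcal{X}$ be an irreducible closed set of codimension $c$ whose ideal is generated by polynomials over $K$ and which has a nonsingular point that is a $K$-point.
\begin{enumerate}
\item[(a)] If $T$ is a $k$-linear form over $K$ and $\mathcal{X}\subset Z(T)$, then $\operatorname{str}_K(T)\le(k-1)c$.
\item[(b)] If $P$ is a form of degree $d$ over $K$, $\operatorname{char}K\nmid d$, and $\mathcal{X}\subset\operatorname{Sing}(P)$, then $\operatorname{str}_K(P)\le(d-1)c$.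
\end{enumerate}
\end{corollary}

\begin{proof}
If a form of degree at least $2$ has strength $\rho$ on a $K$-subspace of codimension $c$, it has strength at most $\rho+c$: in coordinates in which the subspace is $y_1=\dots=y_c=0$, the form is its restriction plus $\sum_{i\le c}y_iR_i$.

(a) Apply Lemma~\ref{lem:local} to $\mathbf{F}=T(x_1,\dots,x_{k-1},\cdot):V_1\oplus\dots\oplus V_{k-1}\to V_k^*$, of degree $e=k-1$. On $H\times V_k$ the form $T=\langle\mathbf{F}(t),x_k\rangle$ is a sum of $c(k-2)$ products $\psi(t)\langle\mathbf{G}(t),x_k\rangle$, whose second factor has degree $e-b+1\ge1$. The total is $c(k-2)+c$.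

(b) Apply the lemma to $\mathbf{F}=\nabla P:V\to V^*$, of degree $e=d-1$. Euler's formula $P(t)=\frac1d\langle\nabla P(t),t\rangle$ writes $P|_H$ as a sum of $c(d-2)$ products $\frac1d\psi(t)\langle\mathbf{G}(t),t\rangle$. The total is $c(d-2)+c$.
\end{proof}

Over $\overline{K}$ the rationality conditions are empty. Taking for $\mathcal{X}$ a component of maximal dimension of $Z(T)$ or of $\operatorname{Sing}(P)$, and a nonsingular point from (G5), we obtain
\begin{equation}\label{eq:closed}
\operatorname{str}_{\overline{K}}(T)\le(k-1)\operatorname{GR}(T),\qquad\operatorname{str}_{\overline{K}}(P)\le(d-1)\operatorname{Brk}(P)\quad(\operatorname{char}K\nmid d).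
\end{equation}

Over $K$ itself, part (b) of the corollary can be useless. For $P=(x_1^2+\dots+x_n^2)^2$ over $\mathbb{R}$, the gradient is $4(x_1^2+\dots+x_n^2)\,x$; so $\operatorname{Sing}(P)$ is a hypersurface whose only real point is the origin. Kernel varieties of multilinear forms are better supplied with rational points, because fixing all but one of $x_1,\dots,x_{k-1}$ makes the equations linear. We therefore pass from $P$ to a multilinear form and use part (a).

\section{Rational points on kernel varieties: the trilinear case}\label{sec:trilinear}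

Let $Z(T)(K)=Z(T)\cap(V_1\times\dots\times V_{k-1})$ be the set of $K$-points of $Z(T)$. The core of the proof of Theorem~\ref{thm:perfect} is the following statement, which needs no condition on the characteristic.

\begin{proposition}\label{prop:points}
Let $K$ be infinite and perfect and let $T$ be a $k$-linear form over $K$, $k\ge2$. The Zariski closure of $Z(T)(K)$ has codimension at most $c_k\operatorname{GR}(T)$ in $\overline{V}_1\times\dots\times\overline{V}_{k-1}$.
\end{proposition}

\begin{remark}\label{rem:Dfails}
Perfectness cannot be dropped. For the form $T=\varphi(xyz)$ of Section~\ref{sec:counter}, nondegeneracy gives $Z(T)(K)=\{(x,y)\in L^2:xy=0\}=(0\times L)\cup(L\times0)$, whose closure has codimension $N$, while $\operatorname{GR}(T)\le\operatorname{PR}_{\overline{K}}(T)\le3Ne^{-m/18}$.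
\end{remark}

We describe the proof for $k=3$, where it is a statement about matrices. For $x\in\overline{V}_1$ let $A(x)$ be the matrix of the bilinear form $T(x,\cdot,\cdot)$; it is linear in $x$, and $Z(T)$ consists of the pairs $(x,y)$ with $y$ in the left kernel of $A(x)$. To find $K$-points it suffices to find a $K$-subspace $W\subset V_1$ of small codimension on which $A(x)$ has small rank.

Over $\overline{K}$ such a subspace is at hand. By \eqref{eq:closed} and Lemma~\ref{lem:basic}(a), $T$ has a decomposition with $r=8\operatorname{GR}(T)$ terms of the shapes $f(x)h(y,z)$, $f(y)h(x,z)$, $f(x,y)h(z)$, defined over a finite Galois extension $L/K$. Let $M$ be the common kernel of the linear forms $f(x)$ in the terms of the first shape. For fixed $x\in M$ those terms vanish and each other term is a matrix of rank at most $1$, so $\operatorname{rank}A(x)\le r$. The difficulty is that $M$ is defined over $L$ only. It may have no nonzero $K$-point, and the intersection of its conjugates has codimension up to $r[L:K]$, which is not bounded in terms of $r$.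

The way out is to record how strongly $K$-rational equations vanish along $M$. Let $\Phi(x)$ be an $R\times R$ minor of $A(x)$, a form of degree $R$ over $K$. For $x\in M$ and any $v$, the corresponding submatrix of $A(x)$ has rank at most $r$; after invertible row operations it has $R-r$ zero rows, so $\Phi(x+\epsilon v)$, a minor of $A(x)+\epsilon A(v)$, is divisible by $\epsilon^{R-r}$. For $R=2r+1$, every such minor vanishes along $M$ to an order exceeding half its degree. Lemma~\ref{lem:descent} below says that this forces rationality: there is a $K$-subspace $W$ of codimension at most $2r$, depending only on $M$, on which every $K$-form with this property vanishes. Thus $\operatorname{rank}A(x)\le2r$ on $W$, and the $K$-points $(x,y)$ with $x\in W$ and $y$ in the left kernel of $A(x)$ fill out a set of codimension at most $2r+2r=32\operatorname{GR}(T)=c_3\operatorname{GR}(T)$.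

For $k>3$ the rank of $A(x)$ is replaced by $\operatorname{GR}(T(x,\cdot))$, the minors by resultants, and the last step by induction on $k$. The next two sections supply the descent lemma and the vanishing order of resultants.

\section{Descent of a subspace}\label{sec:descent}

Let $L/K$ be a finite Galois extension with group $G$, let $V$ be a finite-dimensional $K$-space, and let $E=V^*\otimes_KL$. The symmetric algebra $\operatorname{Sym}(E)$ is the ring of polynomials on $V$ with coefficients in $L$. The group $G$ acts on it through the coefficients and fixes the subring $\operatorname{Sym}(V^*)$. We recall \emph{Galois descent}: every $G$-stable $L$-subspace of $E$ has the form $U\otimes_KL$ for a $K$-subspace $U\subset V^*$. For an $L$-subspace $\mathcal{N}\subset E$, let $(\mathcal{N})^s$ be the $s$-th power of the ideal of $\operatorname{Sym}(E)$ that it generates.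

\begin{lemma}\label{lem:descent}
Let $\mathcal{N}\subset E$ be an $L$-subspace of dimension at most $r$. There is a $K$-subspace $U\subset V^*$ with $\dim U\le2r$ such that every $\Phi\in\operatorname{Sym}^D(V^*)$ that lies in $(\mathcal{N})^s$ for some integer $s>D/2$ lies in the ideal generated by $U$.
\end{lemma}

The subspace $U$ depends only on $\mathcal{N}$; it serves for all $D$, $s$ and $\Phi$ at once.

\begin{example}\label{ex:r1}
Let $\mathcal{N}=L\ell$ be a line. If $\Phi\ne0$ is defined over $K$ and $\ell^s\mid\Phi$, then $(\sigma\ell)^s\mid\sigma\Phi=\Phi$ for $\sigma\in G$. If $\sigma\ell$ is not proportional to $\ell$, then $\ell^s(\sigma\ell)^s\mid\Phi$ and $2s\le D$. So either $L\ell$ is $G$-stable and descends to a line $U$, or no nonzero $\Phi$ satisfies the hypothesis and $U=0$ works.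

Both hypotheses matter. Let $\omega_1,\dots,\omega_n$ be a $K$-basis of a field $L$ and $\ell=\sum\omega_ix_i$, which has no nonzero zero in $V=K^n$. If $L/K$ is Galois, $\Phi=\prod_{\sigma\in G}\sigma\ell$ has $D=n$, $s=1$ and no nonzero zero in $V$; a form in the ideal of $U$ vanishes on the common kernel of $U$, so $U=V^*$ is forced, of dimension $n$. If instead $L=K(t_1^{1/p},\dots,t_m^{1/p})$ is as in Theorem~\ref{thm:counter}, then $\Phi=\ell^p=\sum\omega_i^px_i^p$ is defined over $K$ with $s=D=p$, and again $U=V^*$ is forced, of dimension $p^m$.
\end{example}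

For $r>1$ we look for a $G$-invariant average of the conjugates of $\mathcal{N}$. Give the vectors of $\mathcal{N}$ weight $1$ and all others weight $0$. Two such weightings can be averaged in a basis adapted to both, and the total weight stays at most $r$; three subspaces need not have a common adapted basis. So we replace averaging over $G$ by a variational principle: a strictly convex $G$-invariant function on a $G$-stable set that is closed under midpoints and limits has a unique minimizer, which is then fixed by $G$.

\subsection*{Weight functions}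
Let $n=\dim_LE$. A \emph{weight function} is a map $\nu:E\setminus0\to[0,1]$ with $\nu(av)=\nu(v)$ for $a\in L^*$ and $\nu(v+w)\ge\min(\nu(v),\nu(w))$, with the convention $\nu(0)=\infty$. The sets $E^{\ge t}=\{v:\nu(v)\ge t\}$ are subspaces and form a chain. A basis $(e_i)$ of $E$ is \emph{adapted} to $\nu$ if each $E^{\ge t}$ is spanned by basis vectors. It is then spanned by the $e_i$ with $\nu(e_i)\ge t$, so that
\begin{equation}\label{eq:adapted}
\nu\Bigl(\sum a_ie_i\Bigr)=\min_{a_i\ne0}\nu(e_i).
\end{equation}
Conversely, given a basis and numbers $\nu(e_i)\in[0,1]$, formula \eqref{eq:adapted} defines a weight function to which the basis is adapted.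

\emph{Any two weight functions have a common adapted basis.} It suffices to show that two chains of subspaces in $E$ are spanned by subsets of one basis. Refine the first chain to a complete flag $E\supset F_1\supset\dots\supset F_n=0$, and let $(G_i)$ be the second chain. Induct on $n$. By induction $F_1$ has a basis adapted to $(F_a)_{a\ge1}$ and to $(G_i\cap F_1)$. Let $G_j$ be the smallest member of the second chain, including $E$, that is not contained in the hyperplane $F_1$, and add a vector $e\in G_j\setminus F_1$ to the basis. Each $G_i\supset G_j$ equals $(G_i\cap F_1)\oplus Le$, and each smaller $G_i$ lies in $F_1$.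

Since $\#\{i:\nu(e_i)\ge t\}=\dim E^{\ge t}$, the multiset $\{\nu(e_i)\}$ does not depend on the adapted basis, and we may define
\[
\operatorname{vol}(\nu)=\sum_i\nu(e_i),\qquad q(\nu)=\sum_i\nu(e_i)^2 .
\]
For $f\in\operatorname{Sym}^D(E)$ let $\nu(f)$ be the supremum of all $s$ with $f\in\sum_{t_1+\dots+t_D\ge s}E^{\ge t_1}\cdots E^{\ge t_D}$. This definition uses no basis. In an adapted basis, the subspace on the right is spanned by the monomials $e_{i_1}\cdots e_{i_D}$ with $\nu(e_{i_1})+\dots+\nu(e_{i_D})\ge s$. Hence $\nu(f)$ is the minimum of $\sum_i\alpha_i\nu(e_i)$ over the monomials $e^\alpha$ that occur in $f$, and $\nu(0)=\infty$.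

Put $\|\nu-\nu'\|=\sup_{v\ne0}|\nu(v)-\nu'(v)|$. In a common adapted basis, \eqref{eq:adapted} and $|\min a_i-\min b_i|\le\max|a_i-b_i|$ give $\|\nu-\nu'\|=\max_i|\nu(e_i)-\nu'(e_i)|$, and then
\begin{equation}\label{eq:lip}
|\operatorname{vol}(\nu)-\operatorname{vol}(\nu')|\le n\|\nu-\nu'\|,\quad|q(\nu)-q(\nu')|\le2n\|\nu-\nu'\|,\quad|\nu(f)-\nu'(f)|\le D\|\nu-\nu'\|
\end{equation}
for $0\ne f\in\operatorname{Sym}^D(E)$. A Cauchy sequence for $\|\cdot\|$ converges uniformly, and the limit is a weight function because the defining conditions pass to pointwise limits.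

\begin{proof}[Proof of Lemma~\ref{lem:descent}]
Let $\mathcal{C}$ be the set of weight functions $\nu$ such that
\begin{enumerate}
\item[(i)] $\operatorname{vol}(\nu)\le r$, and
\item[(ii)] $\nu(\Phi)\ge s$ for all $D,s\ge0$ and all $\Phi\in\operatorname{Sym}^D(V^*)\cap(\mathcal{N})^s$.
\end{enumerate}
Condition (ii) involves only forms $\Phi$ defined over $K$; this is what makes $\mathcal{C}$ stable under $G$ although $\mathcal{N}$ is not.

\emph{$\mathcal{C}$ is nonempty.} Let $\nu_0=1$ on $\mathcal{N}\setminus0$ and $\nu_0=0$ elsewhere. A basis of $\mathcal{N}$ extended to a basis of $E$ is adapted, $\operatorname{vol}(\nu_0)=\dim\mathcal{N}\le r$, and every monomial of an element of $(\mathcal{N})^s$ has at least $s$ factors from the basis of $\mathcal{N}$.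

\emph{$\mathcal{C}$ is $G$-stable and $q$ is $G$-invariant.} For $\sigma\in G$ put $\nu^\sigma(v)=\nu(\sigma^{-1}v)$. This is a weight function; if $(e_i)$ is adapted to $\nu$, then $(\sigma e_i)$ is adapted to $\nu^\sigma$ with the same weights. So $\operatorname{vol}$ and $q$ are unchanged, and $\nu^\sigma(f)=\nu(\sigma^{-1}f)$, which gives $\nu^\sigma(\Phi)=\nu(\Phi)$ for $\Phi$ over $K$.

\emph{$\mathcal{C}$ contains midpoints.} Let $\nu,\nu'\in\mathcal{C}$ have the common adapted basis $(e_i)$, and define $\mu$ by \eqref{eq:adapted} with $\mu(e_i)=\frac12(\nu(e_i)+\nu'(e_i))$. Then $\operatorname{vol}(\mu)=\frac12(\operatorname{vol}(\nu)+\operatorname{vol}(\nu'))\le r$, and $\mu(f)\ge\frac12(\nu(f)+\nu'(f))$, because a minimum of averages is at least the average of the minima. So $\mu\in\mathcal{C}$. Let $q_0=\inf_{\mathcal{C}}q$. The identity $\bigl(\frac{a+b}2\bigr)^2=\frac12a^2+\frac12b^2-\frac14(a-b)^2$ gives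
\begin{equation}\label{eq:mid}
\tfrac14\|\nu-\nu'\|^2\le\tfrac14\sum_i\bigl(\nu(e_i)-\nu'(e_i)\bigr)^2=\tfrac12q(\nu)+\tfrac12q(\nu')-q(\mu)\le\tfrac12q(\nu)+\tfrac12q(\nu')-q_0 .
\end{equation}

\emph{The minimizer.} By \eqref{eq:mid}, a sequence in $\mathcal{C}$ with $q(\nu_l)\to q_0$ is Cauchy. By \eqref{eq:lip} its limit $\bar\nu$ lies in $\mathcal{C}$ and has $q(\bar\nu)=q_0$. By \eqref{eq:mid} again the minimizer is unique, so $\bar\nu^\sigma=\bar\nu$ for all $\sigma\in G$.

The $L$-subspace $E'=\{v:\bar\nu(v)>1/2\}$ is therefore $G$-stable, and $E'=U\otimes_KL$ by Galois descent. It is spanned by the vectors of weight greater than $1/2$ in a basis adapted to $\bar\nu$, so $\frac12\dim U\le\operatorname{vol}(\bar\nu)\le r$. Let $\Phi$ be as in the lemma. Then $\bar\nu(\Phi)\ge s>D/2$, so every monomial of $\Phi$ in the adapted basis is a product of $D$ basis vectors of total weight greater than $D/2$, and one of them has weight greater than $1/2$. Thus $\Phi=\sum_i\ell_if_i$ with $\ell_i\in U$ and $f_i\in\operatorname{Sym}(E)$. Applying to the coefficients a $K$-linear map $L\to K$ with $1\mapsto1$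 gives such an expression over $K$.
\end{proof}

\section{Vanishing order of resultants}\label{sec:res}

Let $\Omega$ be an algebraically closed field. For $R\ge1$ and degrees $d_1,\dots,d_R\ge1$, the classical resultant $\operatorname{Res}(F_1,\dots,F_R)$ of $R$ forms of degrees $d_1,\dots,d_R$ in $R$ variables is a polynomial with integer coefficients in the coefficients of the $F_i$ \cite{Jou}. For linear forms it is the determinant. We use two of its properties.
\begin{enumerate}
\item[(R1)] For forms over $\Omega$, $\operatorname{Res}(F)=0$ if and only if the $F_i$ have a common zero $x\ne0$ in $\Omega^R$.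
\item[(R2)] $\operatorname{Res}$ is homogeneous of degree $\prod_{j\ne i}d_j$ in the coefficients of $F_i$.
\end{enumerate}
Two further properties follow. Let $\mathcal{F}$ be the affine space over $\Omega$ of tuples $F$.
\begin{enumerate}
\item[(R3)] There is an irreducible polynomial $\rho$ on $\mathcal{F}$ with $\operatorname{Res}=a\rho^f$, $a\in\Omega^*$, $f\ge1$.
\item[(R4)] If $\Lambda=\operatorname{diag}(\lambda_1,\dots,\lambda_R)$ is invertible, then $\operatorname{Res}(F\circ\Lambda)=(\lambda_1\cdots\lambda_R)^{d_1\cdots d_R}\operatorname{Res}(F)$.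
\end{enumerate}
For (R3), consider $\{(F,[x]):F(x)=0\}\subset\mathcal{F}\times\mathbb{P}^{R-1}$. Over the chart $x_l\ne0$ the equation $F_i(x)=0$ can be solved for the coefficient of $x_l^{d_i}$, so this set is a vector bundle over $\mathbb{P}^{R-1}$, hence irreducible. Its image in $\mathcal{F}$ is irreducible, and by (R1) it is the zero set of $\operatorname{Res}$. This polynomial is not constant, since it vanishes at $F=0$ but not at $(x_1^{d_1},\dots,x_R^{d_R})$. Distinct irreducible factors of a polynomial define distinct components of its zero set, so there is only one. For (R4), the linear automorphism $F\mapsto F\circ\Lambda$ of $\mathcal{F}$ preserves the zero set by (R1). So $\rho(F\circ\Lambda)$ is irreducible with the same zero set as $\rho$, hence a scalar multiple of $\rho$, and $\operatorname{Res}(F\circ\Lambda)=\chi\operatorname{Res}(F)$ with $\chi$ independent of $F$. For $F_i=x_i^{d_i}$ we have $F_i\circ\Lambda=\lambda_i^{d_i}F_i$, and (R2) gives $\chi=\prod_i\lambda_i^{d_i\prod_{j\ne i}d_j}$.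

In Section~\ref{sec:trilinear} we used that $\det(G+\epsilon H)$ is divisible by $\epsilon^{R-t}$ if $G$ has rank at most $t$. In terms of linear forms, rank at most $t$ means that the rows $g_1,\dots,g_R$ are combinations of $t$ forms $u_1,\dots,u_t$. This formulation extends to higher degree.

\begin{lemma}\label{lem:res}
Let $\delta,R\ge1$ and $t\ge0$. Let $u_1,\dots,u_t$ be forms over $\Omega$ in $x=(x_1,\dots,x_R)$ of degrees $a_j\in[1,\delta]$. For $1\le i\le R$ let $g_i=\sum_ju_ja_{ij}$ with forms $a_{ij}$ of degree $\delta-a_j$, and let $h_i$ be a form of degree $\delta$. Then $\operatorname{Res}(g_1+\epsilon h_1,\dots,g_R+\epsilon h_R)\in\Omega[\epsilon]$ is divisible by $\epsilon^s$ for every integer $s$ with $0\le s\le\delta^{R-1}(R-\delta t)$.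
\end{lemma}

If we could rescale the $u_j$ by $\epsilon$ through a change of variables, every $g_i+\epsilon h_i$ would become divisible by $\epsilon$, and (R2) would give a high power of $\epsilon$, at a cost computed by (R4). The $u_j$ are not coordinates, so we adjoin new variables $z_j$ with $z_j^{a_j}=u_j$ and rescale those.

\begin{proof}
\emph{Step 1: adjoining the $z_j$.} Let $\Pi=\prod_ja_j$. Let $P_1,\dots,P_R$ be forms of degree $\delta$ in $x$, and consider the $R+t$ forms in the $R+t$ variables $(x,z)$
\[
G_i=P_i+\sum_ja_{ij}(x)\,(z_j^{a_j}-u_j),\qquad H_j=z_j^{a_j}-u_j,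
\]
of degrees $\delta$ and $a_j$. Regard $b=\operatorname{Res}(G,H)$ as a polynomial in the coefficients of $P$, $(a_{ij})$ and $u$. We claim that
\begin{equation}\label{eq:bres}
b=c\,\operatorname{Res}(P)^{\Pi}\qquad\text{for a constant }c\in\Omega^*.
\end{equation}
The systems $(G,H)$ and $(P,H)$ have the same zeros. A zero $(x,z)$ with $x=0$ has $z=0$, because $u_j(0)=0$; here $a_j\ge1$ is used. So a nonzero common zero yields a zero $x\ne0$ of $P$. Conversely a zero $x\ne0$ of $P$ extends by taking for $z_j$ an $a_j$-th root of $u_j(x)$. By (R1), $b=0$ if and only if $\operatorname{Res}(P)=0$. Write $\operatorname{Res}(P)=a\rho(P)^f$ as in (R3). The polynomial $\rho$ stays irreducible in the larger polynomial ring, and $b$ has the same zero set; by the Nullstellensatz and unique factorization, $b=a'\rho(P)^e$ with $a'\in\Omega^*$. In particular $b$ does not depend on the $a_{ij}$, and we may compute its degree in the coefficients of $P_1$ at $a_{ij}=0$, where $b=\operatorname{Res}(P,H)$. By (R2) this degree is $\delta^{R-1}\Pi$, while that of $\operatorname{Res}(P)$ is $\delta^{R-1}$. Hence $e=f\Pi$,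 which is \eqref{eq:bres}.

\emph{Step 2: rescaling.} Take $P=g+\epsilon h$, so that $G_i=\sum_ja_{ij}z_j^{a_j}+\epsilon h_i$. Let $\eta\in\Omega^*$, put $\epsilon=\eta^\Pi$, and substitute $z_j\mapsto\eta^{\Pi/a_j}z_j$, leaving $x$ fixed. Then $z_j^{a_j}\mapsto\epsilon z_j^{a_j}$, so
\[
G_i\mapsto\epsilon G_i',\quad G_i'=\sum_ja_{ij}z_j^{a_j}+h_i,\qquad\quad H_j\mapsto H_j'=\epsilon z_j^{a_j}-u_j .
\]
The product of the degrees is $\delta^R\Pi$, the determinant of the substitution is $\eta^{\Pi\sum_j1/a_j}$, and the resultant has degree $\delta^{R-1}\Pi$ in each $G_i$. By (R4), (R2) and \eqref{eq:bres},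
\[
\eta^{\,\delta^R\Pi^2\sum_j1/a_j}\;c\operatorname{Res}(g+\eta^\Pi h)^\Pi=\eta^{\,R\delta^{R-1}\Pi^2}\operatorname{Res}(G',H').
\]
Both sides are polynomials in $\eta$ and agree on $\Omega^*$, so they are equal. If $\operatorname{Res}(g+\epsilon h)\ne0$ has order $o$ at $\epsilon=0$, comparing orders in $\eta$ gives $\delta^R\Pi^2\sum_j1/a_j+\Pi^2o\ge R\delta^{R-1}\Pi^2$. Since $\sum_j1/a_j\le t$, we get $o\ge\delta^{R-1}(R-\delta t)$.
\end{proof}

\section{Rational points on kernel varieties: the general case}\label{sec:points}

\begin{proof}[Proof of Proposition~\ref{prop:points}]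
We induct on $k$. For $k=2$, $Z(T)$ is the extension to $\overline{K}$ of a $K$-subspace of $V_1$, its $K$-points are dense by (G2), and $c_2=1$. Let $k\ge3$, and put
\[
\gamma=\operatorname{GR}(T),\qquad\delta=k-2,\qquad r=2^{k-1}(k-1)\gamma,\qquad Y=V_2\times\dots\times V_{k-1}.
\]

\emph{Step 1: the subspace $W$.} By Lemma~\ref{lem:basic}(a) and \eqref{eq:closed}, $\operatorname{PR}_{\overline{K}}(T)\le r$. A decomposition over $\overline{K}$ has finitely many coefficients. Since $K$ is perfect, they generate a finite separable extension, which is contained in a finite Galois extension $L\subset\overline{K}$ of $K$. This is the only use of perfectness. Name the factors so that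
\[
T=\sum_{j\in J}f_j(x_{I_j})\,h_j(x_{I_j^c}),\qquad k\notin I_j,\quad|J|\le r .
\]
Let $\mathcal{N}\subset V_1^*\otimes L$ be the span of the $f_j$ with $I_j=\{1\}$, so $\dim\mathcal{N}\le r$. Let $U\subset V_1^*$ be given by Lemma~\ref{lem:descent}, and let $W\subset V_1$ be the common kernel of $U$, a $K$-subspace of codimension at most $2r$.

For $x_1\in\overline{V}_1$, $T(x_1,\cdot)$ is a $(k-1)$-linear form on $\overline{V}_2\times\dots\times\overline{V}_k$, and $Z(T(x_1,\cdot))\subset\overline{Y}$.

\emph{Step 2: we claim that $\operatorname{GR}(T(x_1,\cdot))\le2\delta r$ for all $x_1\in\overline{W}$.} Suppose that $x_1^0\in\overline{W}$ violates this, so that $Z^0=Z(T(x_1^0,\cdot))$ has codimension at least $R:=2\delta r+1$ in $\overline{Y}$. We construct a form $\Phi$ over $K$ on $V_1$ that detects this, in the sense that $\Phi(x_1^0)\ne0$, as a nonzero $R\times R$ minor detects rank at least $R$. A minor selects $R$ rows and $R$ columns; here we select an $R$-dimensional space of inputs $y$ and $R$ vectors of $V_k$.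

The set $Z^0$ is stable under scalars, being defined by forms of degree $\delta$ on $\overline{Y}$. Let $H=\operatorname{Hom}_K(K^R,Y)$ and $\Gamma=\{(\lambda,[y]):\lambda(y)\in Z^0\}$, a closed subset of $\overline{H}\times\mathbb{P}^{R-1}$. For $y\ne0$ the map $\lambda\mapsto\lambda(y)$ is linear and onto $\overline{Y}$, so the preimage of $Z^0$ has codimension at least $R$. Lemma~\ref{lem:avoid} gives $\lambda$ over $K$ with $\lambda(y)\notin Z^0$ for all $y\in\overline{K}^R\setminus0$. Thus the functional $T(x_1^0,\lambda(y),\cdot)$ on $\overline{V}_k$ is nonzero for every $y\ne0$. Next let $H=V_k^R$ and $\Gamma=\{((w_i),[y]):T(x_1^0,\lambda(y),w_i)=0\text{ for }1\le i\le R\}$. For fixed $y\neq0$ this is a product of $R$ hyperplanes, of codimension $R$. Lemma~\ref{lem:avoid} gives $w_1,\dots,w_R\in V_k$ such that the forms $T(x_1^0,\lambda(y),w_i)$ have no common zero $y\ne0$.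

For $x_1\in\overline{V}_1$ put $g_i^{x_1}(y)=T(x_1,\lambda(y),w_i)$. These are $R$ forms of degree $\delta$ in $R$ variables whose coefficients are linear forms in $x_1$ over $K$. Let
\[
\Phi(x_1)=\operatorname{Res}(g_1^{x_1},\dots,g_R^{x_1}).
\]
By (R2), $\Phi\in\operatorname{Sym}^D(V_1^*)$ with $D=R\delta^{R-1}$, and $\Phi(x_1^0)\ne0$ by (R1).

We compute the order of vanishing of $\Phi$ along the common zero set $M\subset\overline{V}_1$ of $\mathcal{N}$. Fix $x_1\in M$ and $v\in\overline{V}_1$. The terms with $I_j=\{1\}$ vanish at $x_1$. For any other $j$, the set $I_j\setminus\{1\}$ is a nonempty subset of $\{2,\dots,k-1\}$. Evaluating $f_j$ at $(x_1,\lambda(y))$ gives a form $u_j(y)$ of degree $a_j=|I_j\setminus\{1\}|\in[1,\delta]$, which does not depend on $i$ because $k\notin I_j$. Evaluating $h_j$ at $(x_1,\lambda(y),w_i)$ gives a form $a_{ij}(y)$ of degree $\delta-a_j$. So $g_i^{x_1}=\sum_ju_ja_{ij}$ with at most $r$ forms $u_j$, and $g_i^{x_1+\epsilon v}=g_i^{x_1}+\epsilon g_i^v$. By Lemma~\ref{lem:res},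
\[
\epsilon^s\mid\Phi(x_1+\epsilon v),\qquad s=\delta^{R-1}(R-\delta r).
\]
Extend a basis $\ell_1,\dots,\ell_\rho$ of $\mathcal{N}$ to a basis $\ell_1,\dots,\ell_n$ of $V_1^*\otimes L$ and write $\Phi=\sum_\alpha\Phi_\alpha\,\ell_1^{\alpha_1}\cdots\ell_\rho^{\alpha_\rho}$, where $\Phi_\alpha$ is a polynomial in $\ell_{\rho+1},\dots,\ell_n$. For $x_1\in M$ and $v$ with $\ell_{\rho+1}(v)=\dots=\ell_n(v)=0$,
\[
\Phi(x_1+\epsilon v)=\sum_\alpha\epsilon^{|\alpha|}\,\Phi_\alpha(x_1)\,\ell_1(v)^{\alpha_1}\cdots\ell_\rho(v)^{\alpha_\rho}.
\]
The values $\ell_i(x_1)$, $i>\rho$, and $\ell_i(v)$, $i\le\rho$, range freely over $\overline{K}$, and the coefficient of $\epsilon^l$ vanishes for $l<s$. Hence $\Phi_\alpha=0$ for $|\alpha|<s$, that is, $\Phi\in(\mathcal{N})^s$. Since $R>2\delta r$, we have $R-\delta r>R/2$ and $s>D/2$. By Lemma~\ref{lem:descent}, $\Phi$ lies in the ideal generated by $U$ and vanishes on $\overline{W}$. This contradicts $\Phi(x_1^0)\ne0$ and proves the claim.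

\emph{Step 3: counting dimensions.} Let $\mathcal{X}'\subset\overline{W}\times\overline{Y}$ be the closure of $Z(T)(K)\cap(W\times Y)$, and let $e=\dim Y-2\delta r\,c_{k-1}$. For a $K$-point $x_1\in W$, the form $T(x_1,\cdot)$ is $(k-1)$-linear over $K$, and the fiber of $\mathcal{X}'\to\overline{W}$ over $x_1$ contains the closure of $Z(T(x_1,\cdot))(K)$. By induction and Step~2 this fiber is nonempty of dimension at least $e$. Suppose $\dim\mathcal{X}'<\dim W+e$. For a component of $\mathcal{X}'$ whose image in $\overline{W}$ is not dense, the fibers are empty over a nonempty open set; for a component with dense image, (G3) gives a nonempty open set over which the fibers have dimension less than $e$. The intersection of these finitely many open sets contains a $K$-point by (G2), and the fiber of $\mathcal{X}'$ over it has dimension less than $e$, a contradiction. So $\dim\mathcal{X}'\ge\dim W+e$, and the closure of $Z(T)(K)$, which contains $\mathcal{X}'$, has codimension at most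
\[
2r+2\delta r\,c_{k-1}=2^k(k-1)\bigl(1+(k-2)c_{k-1}\bigr)\gamma=c_k\gamma.\qedhere
\]
\end{proof}

\section{From rational points to strength}\label{sec:end}

\begin{proposition}\label{prop:strT}
Let $K$ be infinite and perfect and let $T$ be a $k$-linear form over $K$, $k\ge2$. Then $\operatorname{str}_K(T)\le(k-1)c_k\operatorname{GR}(T)$.
\end{proposition}

\begin{proof}
Let $\mathcal{Z}\subset Z(T)$ be the closure of $Z(T)(K)$ and let $\mathcal{X}$ be an irreducible component of $\mathcal{Z}$ of maximal dimension. By Proposition~\ref{prop:points} its codimension is at most $c_k\operatorname{GR}(T)$. We check the hypotheses of Corollary~\ref{cor:local}(a). The points of $\mathcal{X}$ on no other component form an open subset $O$ of $\mathcal{Z}$ that is dense in $\mathcal{X}$. As $Z(T)(K)$ is dense in $\mathcal{Z}$, the set $S=Z(T)(K)\cap O$ is dense in $O$, hence in $\mathcal{X}$. So $I(\mathcal{X})$ consists of the polynomials over $\overline{K}$ that vanish on $S$. For polynomials of bounded degree, vanishing at a $K$-point is a linear condition on the coefficients with coefficients in $K$, and the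 solution space over $\overline{K}$ of a linear system over $K$ is spanned by its solutions over $K$. Thus $I(\mathcal{X})$ is generated by polynomials over $K$. The nonsingular locus of $\mathcal{X}$ is open and nonempty by (G5), so it meets the dense set $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perfect}]
The lower bound is \eqref{eq:lower}, and the bound for $K=\overline{K}$ is \eqref{eq:closed}. For the upper bound let $V=K^n$, let $\Psi(x_1,\dots,x_d)=P(x_1+\dots+x_d)$ with $x_i\in V$, and let $T$ be the multilinear part of $\Psi$, the \emph{polarization} of $P$. If $P=\ell_1\cdots\ell_d$ is a product of linear forms, then $T=\sum_\sigma\prod_i\ell_{\sigma(i)}(x_i)$, summed over all permutations $\sigma$ of $[d]$; by linearity in $P$ we get $T(x,\dots,x)=d!\,P(x)$ for all $P$. Since $d!\ne0$ in $K$, substituting $x_1=\dots=x_d=x$ in a strength decomposition of $T$ gives $\operatorname{str}_K(P)\le\operatorname{str}_K(T)$. In the other direction, substituting $x=x_1+\dots+x_d$ in a decomposition of $P$ over $\overline{K}$ gives $\operatorname{str}_{\overline{K}}(\Psi)\le\operatorname{str}_{\overline{K}}(P)$,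 so $\operatorname{PR}_{\overline{K}}(T)\le2^{d-1}\operatorname{str}_{\overline{K}}(P)$ by Lemma~\ref{lem:basic}(a). With Proposition~\ref{prop:strT}, Lemma~\ref{lem:basic}(b) and \eqref{eq:closed},
\begin{align*}
\operatorname{str}_K(P)&\le(d-1)c_d\operatorname{GR}(T)\le(d-1)c_d\operatorname{PR}_{\overline{K}}(T)\\
&\le2^{d-1}(d-1)c_d\operatorname{str}_{\overline{K}}(P)\le2^{d-1}(d-1)^2c_d\operatorname{Brk}(P).\qedhere
\end{align*}
\end{proof}

The condition on the characteristic entered twice: in Euler's formula, which needs $d\ne0$ in $K$, and in recovering $P$ from its polarization, which needs $d!\ne0$. That $K$ is infinite was used through (G2), in Lemma~\ref{lem:avoid} and in the proof of Proposition~\ref{prop:points}; over a finite field the set $Z(T)(K)$ is finite and equal to its closure, so the method needs a larger field.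

\begin{proof}[Proof of Corollary~\ref{cor:ext}]
The dimension of the zero set of given polynomials does not change under an extension of algebraically closed fields, so $\operatorname{Brk}(P)$ does not change when $K$ is extended. If $K$ is infinite, $K^{\mathrm{perf}}$ is infinite and perfect, and Theorem~\ref{thm:perfect} applies to it. Let $K$ be finite of characteristic $p$. As $K=K^p$, the $p$-th roots of the elements of $K(\tau^{1/p^l})$ lie in $K(\tau^{1/p^{l+1}})$, so $K_\infty=\bigcup_lK(\tau^{1/p^l})$ is an infinite perfect field. A shortest decomposition of $P$ over $K_\infty$ has its finitely many coefficients in some $K(\tau^{1/p^l})$. The $K$-isomorphism $K(\tau^{1/p^l})\to K(\tau)$ with $\tau^{1/p^l}\mapsto\tau$ fixes the coefficients of $P$ and carries the decomposition to one over $K(\tau)$. Hence $\operatorname{str}_{K(\tau)}(P)\le\operatorname{str}_{K_\infty}(P)\le2^{d-1}(d-1)^2c_d\operatorname{Brk}(P)$, and the reverse bound is \eqref{eq:lower}.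
\end{proof}

\begin{thebibliography}{9}

\bibitem{CY}
Qiyuan Chen and Ke Ye, \emph{Geometry of multilinear varieties over infinite fields and its applications}, arXiv:2605.04859 (2026).

\bibitem{Jou}
Jouanolou, \emph{Le formalisme du r\'esultant}, Adv. Math. 90 (1991).

\end{thebibliography}
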